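# Weighted and unweighted bounds for the bilinear maximal operator without log-Hölder exponents

## 1. The theorem on (S), (U) and (A)

**Theorem 1.** Let $n\ge1$, $1<r_1,r_2<\infty$ and $\varepsilon>0$. For exponents $p_1(\cdot),p_2(\cdot)$ on $\mathbb R^n$ put $\frac1{p(x)}=\frac1{p_1(x)}+\frac1{p_2(x)}$, for weights $w_1,w_2$ put $w=w_1w_2$, and consider the statements

$$\text{(S)}\qquad \|\mathcal M(f,g)\,w\|_{p(\cdot)}\le C\|fw_1\|_{p_1(\cdot)}\|gw_2\|_{p_2(\cdot)}\quad\text{for all } f,g; \tag{1}$$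

$$\text{(U)}\qquad \|\mathcal M(f,g)\|_{p(\cdot)}\le C\|f\|_{p_1(\cdot)}\|g\|_{p_2(\cdot)}\quad\text{for all } f,g; \tag{2}$$

$$\text{(A)}\qquad \sup_Q|Q|^{-2}\,\|w\chi_Q\|_{p(\cdot)}\,\|w_1^{-1}\chi_Q\|_{p_1'(\cdot)}\,\|w_2^{-1}\chi_Q\|_{p_2'(\cdot)}<\infty. \tag{3}$$

**(0)** If $1<(p_j)_-\le(p_j)_+<\infty$ for $j=1,2$, then (S) implies (A).

**(I)** Let $\omega:[0,\infty)\to(0,\infty)$ be nondecreasing and unbounded. There are exponents $p_1,p_2$ with $1/p_j$ globally Lipschitz, $r_j\le p_j\le 2r_j$,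
$$\Big|\frac1{p_j(x)}-\frac1{r_j}\Big|\le\min\Big\{\varepsilon,\ \frac{\omega(|x|)}{\log(e+|x|)}\Big\},$$
and weights $w_1,w_2$, such that $M$ is bounded on each $L^{p_j(\cdot)}(w_j)$ and (S) holds, but (U) fails.

**(II)** There are continuous exponents $p_1,p_2$ with $1<(p_j)_-\le p_j\le r_j$, $0\le\frac1{p_j}-\frac1{r_j}\le\varepsilon$, and weights $w_1,w_2$, such that $M$ is bounded on each $L^{p_j(\cdot)}$ and (U) holds, $w_j\in A_{p_j(\cdot)}$ for each $j$ and (A) holds, but (S) fails. In fact there are $f_j\in L^{p_j(\cdot)}(w_j)$ with $\|\mathcal M(f_1,f_2)w\|_{p(\cdot)}=\infty$.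

Here $\mathcal M$ is the bilinear maximal operator and $M$ the Hardy–Littlewood maximal operator; both, together with the norms and the class $A_{q(\cdot)}$, are defined in Section 2.

The problem behind the theorem comes from David Cruz-Uribe and Oscar Mauricio Guzman, "Weighted norm inequalities for the bilinear maximal operator on variable Lebesgue spaces", arXiv:1811.00618 (2018). The starting point is a known result. Suppose $1<(p_j)_-\le(p_j)_+<\infty$ and each $p_j$ is log-Hölder continuous, which means that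
$$\Big|\frac1{p_j(x)}-\frac1{p_j(y)}\Big|\le\frac{C_0}{-\log|x-y|}\ \ \Big(|x-y|<\tfrac12\Big),\qquad \Big|\frac1{p_j(x)}-\frac1{p_{j,\infty}}\Big|\le\frac{C_\infty}{\log(e+|x|)}$$
with some constants $C_0$, $C_\infty$ and $p_{j,\infty}>0$. Then (S) holds if and only if (A) holds. If we drop log-Hölder continuity, (U) becomes a real hypothesis. The conjecture, a bilinear analogue of the Diening–Hästö conjecture, says that for $1<(p_j)_-\le(p_j)_+<\infty$ and arbitrary weights,
$$\text{(S)}\iff\text{(U) and (A)}.$$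

Theorem 1 says that this is false, and that both non-trivial implications fail. Part (0) is what survives: (S) always gives (A). Part (I) says that (S) does not give (U). Part (II) says that (U) and (A) together do not give (S). Either of (I), (II) alone disproves the conjecture. The failures occur in every dimension, near every pair of constants $(r_1,r_2)$, and with $1/p_j$ uniformly as close to constant as we like.

Two details deserve attention. In (I), the function $1/p_j$ is Lipschitz, and since $t\log\frac1t\le\frac1e$ on $(0,1)$, the local log-Hölder condition holds. So only the decay condition at infinity can fail, and it is missed by a factor at most $\omega(|x|)$, which may grow as slowly as we like. In (II), the hypotheses that hold are stronger than (U) and (A): the linear operator $M$ is bounded on each unweighted space, and each weight lies in the linear class for its own exponent. Even so, (S) fails, with $\mathcal M(f_1,f_2)w$ of infinite norm for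 one fixed pair.

## 2. Variable norms, bilinear averages and the two weight classes

**Definition (exponents and norms).** For a measurable $q(\cdot):\mathbb R^n\to(0,\infty)$ write $q_-=\operatorname{ess\,inf}q$ and $q_+=\operatorname{ess\,sup}q$. All our exponents satisfy $0<q_-\le q_+<\infty$. The modular and the norm are
$$\rho_q(f)=\int_{\mathbb R^n}|f(x)|^{q(x)}dx,\qquad \|f\|_{q(\cdot)}=\inf\{\lambda>0:\rho_q(f/\lambda)\le1\},$$
and $L^{q(\cdot)}$ is the set of measurable $f$ with $\|f\|_{q(\cdot)}<\infty$. The conjugate exponent is given by $\frac1{q}+\frac1{q'}=1$ when $q\ge1$.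

We also use this formula when $q$ takes values below $1$, as $p$ may. The functional is then only a quasi-norm, which is harmless below. We write $\|f\|_q$ for short.

*Example.* Let $n=1$, $q=2$ on $[0,1)$ and $q=4$ elsewhere, $f=\chi_{[0,2)}$. Then $\rho_q(f/\lambda)=\lambda^{-2}+\lambda^{-4}$, and this equals $1$ for $\lambda^{-2}=\frac{\sqrt5-1}2$. So $\|f\|_q^2=\frac{1+\sqrt5}2$. The modular is not homogeneous: multiplying $f$ by a constant changes the two pieces by different factors. All the trouble below comes from this.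

**Definition (weights).** A weight is a function $w$ with $0<w<\infty$ a.e. We say $f\in L^{q(\cdot)}(w)$ if $fw\in L^{q(\cdot)}$, with norm $\|fw\|_q$.

**Definition (maximal operators).** With suprema over cubes $Q\ni x$ with sides parallel to the axes,
$$Mf(x)=\sup_{Q\ni x}\frac1{|Q|}\int_Q|f|,\qquad \mathcal M(f,g)(x)=\sup_{Q\ni x}\frac1{|Q|}\int_Q|f|\cdot\frac1{|Q|}\int_Q|g| .$$

The textbook fact we use is that $M$ is bounded on $L^s$ for every constant $1<s<\infty$.

*Example.* Let $n=1$, $f=g=\chi_{[0,1]}$, $x>1$. The largest average of $f$ over an interval containing $x$ is that over $[0,x]$, so $\mathcal M(f,g)(x)=x^{-2}$. For a constant $p$ the integral $\int_1^\infty x^{-2p}dx$ is finite exactly when $p>\frac12$. This agrees with $\frac1p=\frac1{p_1}+\frac1{p_2}<2$ when $p_1,p_2>1$.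

**Definition (weight classes).** We say $v\in A_{q(\cdot)}$ if
$$\sup_Q|Q|^{-1}\|v\chi_Q\|_{q}\|v^{-1}\chi_Q\|_{q'}<\infty, \tag{4}$$
and $\vec w=(w_1,w_2,w)\in\mathcal A_{\vec p(\cdot)}$ if (3) holds.

*Example 1.* For constant exponents and $w_j\equiv1$ the expression in (3) is $|Q|^{-2+1/p+1/p_1'+1/p_2'}=1$, because $\frac1p+\frac1{p_1'}+\frac1{p_2'}=2$.

*Example 2.* Let $q\equiv r\in(1,\infty)$ be constant and $v(x)=|x|^{n(\delta-1/r)}$ with $0<\delta<1$. Then $v\in A_r$. If $\operatorname{diam}Q\ge\operatorname{dist}(0,Q)$, then $Q\subset\overline{B(0,\rho)}$ with $\rho=2\operatorname{diam}Q$. Here $v^r=|x|^{n\delta r-n}$ and $v^{-r'}=|x|^{n(1-\delta)r'-n}$, so the two norms are at most $C\rho^{n\delta}$ and $C\rho^{n(1-\delta)}$, and their product is at most $C\rho^n\le C|Q|$. If $\operatorname{diam}Q<h:=\operatorname{dist}(0,Q)$, then $h\le|x|\le2h$ on $Q$. So $v$ is comparable to a constant there, and the product is at most $C|Q|^{1/r+1/r'}=C|Q|$. Small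 $\delta$ means that $v^r$ is barely integrable at $0$. In part (II) we use this weight with $r$ replaced by a variable exponent.

**Conventions.** All functions may be taken nonnegative. $C,c$ are positive constants that may change from line to line and do not depend on the index $k$, on the functions, the cubes or the points. As exponents are bounded, $(a+b)^{q(x)}\le C(a^{q(x)}+b^{q(x)})$, and this is used freely. $\ell(Q)$ is the side of $Q$, so $\operatorname{diam}Q=\sqrt n\,\ell(Q)$.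

## 3. Two exponents on one interval

Before any theory we compute one case. Let $n=1$, $Q=[0,R)$ with $R$ large, $q=2$ on the left half and $q=4$ on the right half. Then $q'=2$ on the left and $q'=\frac43$ on the right. Restricting to one half at a time,
$$\|\chi_Q\|_q\ge(R/2)^{1/2},\qquad \|\chi_Q\|_{q'}\ge(R/2)^{3/4},\qquad\text{so}\qquad |Q|^{-1}\|\chi_Q\|_q\|\chi_Q\|_{q'}\ge2^{-5/4}R^{1/4}.$$
A big interval with a visible jump of the exponent makes the unweighted $A_{q(\cdot)}$ quotient large.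

Now insert the weight $v=R^{1/2-1/q}$, which is $1$ on the left and $R^{1/4}$ on the right. With $\lambda=R^{1/2}$,
$$\rho_q(v\chi_Q/\lambda)=\frac R2\cdot\frac1R+\frac R2\cdot\frac{R}{R^{2}}=1,\qquad \rho_{q'}(v^{-1}\chi_Q/\lambda)=\frac R2\cdot\frac1R+\frac R2\cdot\frac{R^{-1/3}}{R^{2/3}}=1 .$$
So both norms equal $R^{1/2}$ and the weighted quotient is exactly $1$. In the bilinear case with $p_1=p_2=q$ and $w_1=w_2=v$, the exponent $p$ is $1$ on the left and $2$ on the right. Then $\|\chi_Q\|_p\ge R/2$ makes the unweighted quotient in (3) at least $2^{-5/2}R^{1/2}$. With the weight, $\rho_p(w\chi_Q/R)=\frac12+\frac12$, so the quotient is $R\cdot R^{1/2}\cdot R^{1/2}/R^2=1$.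

The explanation is scaling. If $F(y)=R^{n/r}f(Ry)$ and $w(x)=R^{n(1/r-1/q(x))}$, then with $x=Ry$
$$\big(f(x)w(x)\big)^{q(x)}dx=F(y)^{q(Ry)}\,dy .$$
The weight moves the picture to scale $1$, where the jump of the exponent does no harm. Someone who wants to derive (U) from (S) has to strip off this weight, and a single interval already shows that the constant cannot be controlled. Part (I) strings together infinitely many such pieces.

## 4. Modulars, Hölder's inequality and the proof of part (0)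

**Lemma 2 (modular and norm).** Let $0<q_-\le q_+<\infty$. (a) If $\|f\|_q\le1$ then $\rho_q(f)\le1$. (b) If $\rho_q(f/\lambda)\le C$ with $C\ge1$, then $\|f\|_q\le C^{1/q_-}\lambda$. (c) If $\rho_q(fw)\le1$ always implies $\rho_q(Mf\,w)\le C$, then $M$ is bounded on $L^{q(\cdot)}(w)$.

**Proof.** (a) $\rho_q(f/\lambda)\le1$ for all $\lambda>1$ by the definition of the infimum; let $\lambda\downarrow1$ and use monotone convergence. (b) $\rho_q\big(f/(C^{1/q_-}\lambda)\big)=\int C^{-q(x)/q_-}(|f|/\lambda)^{q(x)}dx\le C^{-1}C=1$. (c) If $\|fw\|_q=0$, then $f=0$ a.e. Otherwise normalise $\|fw\|_q=1$; then $\rho_q(fw)\le1$ by (a), and (b) bounds $\|Mf\,w\|_q$. $\square$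

**Lemma 3 (Hölder).** If $\frac1p=\frac1{p_1}+\frac1{p_2}$, then $\|FG\|_p\le2^{1/p_-}\|F\|_{p_1}\|G\|_{p_2}$.

**Proof.** If one norm is $0$ the claim is trivial. Otherwise normalise both norms to $1$. Since $\frac p{p_1}+\frac p{p_2}=1$ at each point, Young's inequality gives $|FG|^p\le\frac p{p_1}|F|^{p_1}+\frac p{p_2}|G|^{p_2}$. So $\rho_p(FG)\le2$, and Lemma 2(b) applies. $\square$

**Lemma 4 (linear implies bilinear).** (a) If $M$ is bounded on $L^{p_j(\cdot)}(w_j)$ for $j=1,2$, then (S) holds. (b) If $w_j\in A_{p_j(\cdot)}$ for $j=1,2$, then (A) holds.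

**Proof.** (a) $\mathcal M(f,g)\le Mf\cdot Mg$, so by Lemma 3 $\|\mathcal M(f,g)w\|_p\le C\|Mf\,w_1\|_{p_1}\|Mg\,w_2\|_{p_2}$. (b) By Lemma 3, $\|w\chi_Q\|_p\le C\|w_1\chi_Q\|_{p_1}\|w_2\chi_Q\|_{p_2}$, so the quotient in (3) is at most $C$ times the product of the two quotients (4). $\square$

The next lemma produces the functions on which a bounded maximal operator is tested.

**Lemma 5 (test functions).** Let $1<q_-\le q_+<\infty$, $v$ a weight, $Q$ a cube, $u=v^{-1}\chi_Q$, $u_N=\min(u,N)$ and $\lambda_N=\|u_N\|_{q'}$. Then $0<\lambda_N<\infty$ and $\lambda_N\uparrow\|u\|_{q'}$ as $N\to\infty$, and there is $h\ge0$ supported in $Q$ with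
$$\|hv\|_q\le1,\qquad \int_Qh\ge\lambda_N. \tag{5}$$

**Proof.** Note $1<q'_-\le q'_+<\infty$. The function $u_N$ is bounded, supported in $Q$ and positive a.e. on $Q$, so $0<\lambda_N<\infty$. The map $\lambda\mapsto\rho_{q'}(u_N/\lambda)$ is finite, continuous by dominated convergence, and strictly decreasing from $\infty$ to $0$. Hence $\rho_{q'}(u_N/\lambda_N)=1$. Put
$$h=v^{-1}\chi_Q\,(u_N/\lambda_N)^{q'-1}.$$
Since $(q'-1)q=q'$, we get $\rho_q(hv)=\int(u_N/\lambda_N)^{q'}=1$, so $\|hv\|_q\le1$. Since $v^{-1}\chi_Q\ge u_N$, we get $\int_Qh\ge\int u_N(u_N/\lambda_N)^{q'-1}=\lambda_N\int(u_N/\lambda_N)^{q'}=\lambda_N$. Finally let $\Lambda_0=\sup_N\lambda_N\le\|u\|_{q'}$. If $\Lambda_0<\infty$, Lemma 2(a) gives $\rho_{q'}(u_N/\Lambda_0)\le1$ for all $N$, hence $\rho_{q'}(u/\Lambda_0)\le1$ by monotone convergence and $\|u\|_{q'}\le\Lambda_0$. If $\Lambda_0=\infty$ there is nothing to show. $\square$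

**Proof of part (0).** Fix $Q$ and $N$, and take $h_1,h_2$ from Lemma 5 for $(p_1,w_1)$ and $(p_2,w_2)$, with $\lambda_N^{(1)},\lambda_N^{(2)}$. At every point of $Q$,
$$\mathcal M(h_1,h_2)\ge|Q|^{-2}\int_Qh_1\int_Qh_2\ge|Q|^{-2}\lambda_N^{(1)}\lambda_N^{(2)}.$$
By (S), $|Q|^{-2}\lambda_N^{(1)}\lambda_N^{(2)}\|w\chi_Q\|_p\le\|\mathcal M(h_1,h_2)w\|_p\le C$. Let $N\to\infty$. $\square$

**Lemma 6 (linear version).** If $1<q_-\le q_+<\infty$ and $M$ is bounded on $L^{q(\cdot)}(v)$, then $v\in A_{q(\cdot)}$.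

**Proof.** With $h$ from Lemma 5, $Mh\ge|Q|^{-1}\lambda_N$ on $Q$, so $|Q|^{-1}\lambda_N\|v\chi_Q\|_q\le C$. Let $N\to\infty$. $\square$

## 5. Jensen's inequality when the exponent drops slowly

Positive results need some substitute for Jensen's inequality with a variable exponent. The lemma asks for a bound on $q(x)-q(y)$ from one side only, at one point $x$, and only for $y$ in a set $E$. This freedom matters in part (II).

**Lemma 7.** Let $s>1$, let $q:\mathbb R^n\to[s,\infty)$ be measurable and bounded, and let $g$ take values in $\{0\}\cup[1,\infty)$ with $\int g^{q}\le1$. Let $x\in Q$, $d=\operatorname{diam}Q\le\frac12$, $E$ measurable, $C_0\ge0$, and suppose $q(x)-q(y)\le C_0/\log(1/d)$ for all $y\in E\cap Q$. Then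
$$\Big(\frac1{|Q|}\int_{Q\cap E}g\Big)^{q(x)}\le C\,\big(M(g^{q(\cdot)/s})(x)\big)^s,\qquad C=C(n,s,C_0). \tag{6}$$

**Proof.** Put $\bar q=q/s\ge1$ and $m=\inf_{\{x\}\cup(E\cap Q)}\bar q$. Then $1\le m\le\bar q(x)$ and $\bar q(x)-m\le\frac{C_0}{s\log(1/d)}$. Jensen's inequality with the constant power $m$, and then $g\in\{0\}\cup[1,\infty)$ with $m\le\bar q$ on $E\cap Q$, give
$$\Big(\frac1{|Q|}\int_{Q\cap E}g\Big)^m\le\frac1{|Q|}\int_{Q\cap E}g^m\le\frac1{|Q|}\int_Qg^{\bar q}=:A .$$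
Hence
$$\Big(\frac1{|Q|}\int_{Q\cap E}g\Big)^{\bar q(x)}\le A^{\bar q(x)/m}=A\cdot A^{(\bar q(x)-m)/m}.$$
If $A\le1$, the last factor is at most $1$. If $A>1$, use $g^{\bar q}\le g^q$ to see that $1<A\le|Q|^{-1}$. Since $m\ge1$, the factor is at most
$$|Q|^{-(\bar q(x)-m)}=\Big(\frac{\sqrt n}d\Big)^{n(\bar q(x)-m)}\le\exp\Big(\frac{nC_0}{s}\cdot\frac{\log\sqrt n+\log(1/d)}{\log(1/d)}\Big)\le C,$$
because $\log(1/d)\ge\log2$. So the left side is at most $CA\le CM(g^{\bar q})(x)$. Raise to the power $s$. $\square$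

By the boundedness of $M$ on $L^s$,
$$\int\big(M(g^{q(\cdot)/s})\big)^s\le C\int g^{q}. \tag{7}$$

## 6. Exponent bumps of size $R_k$ and the amplitude they can carry

We now string together copies of the picture of Section 3. Let $\phi(y)=\min\{1,2(1-|y|)_+\}$, which is $1$ for $|y|\le\frac12$, vanishes for $|y|\ge1$ and has Lipschitz constant $2$. Choose $R_k\to\infty$ with $R_{k+1}\ge4R_k$ and put $x_k=4R_ke_1$, $S_k=B(x_k,R_k)$. The balls $B(x_k,2R_k)\subset\{2R_k<|x|<6R_k\}$ are pairwise disjoint, since $6R_k<8R_k\le2R_{k+1}$.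

**The first attempt: one fixed amplitude.** Take $0<\epsilon_0\le\min_j\frac1{2r_j}$ and, on $S_k$, $\frac1{p_j}=\frac1{r_j}-\epsilon_0\phi(\frac{x-x_k}{R_k})$ and $w_j=R_k^{n(1/r_j-1/p_j)}$, with $p_j=r_j$, $w_j=1$ elsewhere. Each single bump is repaired by its weight, and (U) fails as in Section 3. But (S) fails as well. Let $\frac1{s_j}=\frac1{r_j}-\epsilon_0$, so $s_j>r_j$, and
$$f_j=\sum_kR_k^{-n/r_j}k^{-1/r_j}\chi_{B(x_k,R_k/2)} .$$
By scaling, $\int(f_jw_j)^{p_j}=c\sum_kk^{-s_j/r_j}<\infty$. On the annulus $B(x_k,2R_k)\setminus S_k$ we have $w=1$ and $p=r_0$, where $\frac1{r_0}=\frac1{r_1}+\frac1{r_2}$, and $\mathcal M(f_1,f_2)\ge cR_k^{-n/r_0}k^{-1/r_0}$. So $\rho_p(\mathcal M(f_1,f_2)w/\lambda)\ge c\lambda^{-r_0}\sum_kk^{-1}=\infty$ for every $\lambda>0$.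

The obstruction is exact. After rescaling, the modular of $f$ controls $\sum a_k^{s}$ with $s>r$, while the maximal function, spilling out of the bump, needs $\sum a_k^r$. One bump is harmless, but infinitely many equal bumps are not.

**The way past it.** Let the amplitude $\varepsilon_k$ of the $k$-th bump tend to $0$. If the exponent on the bump is $r+\eta$ with $0\le\eta\le\eta_k$, then
$$t^r\le e\,t^{r+\eta}+\sigma_k\qquad(t\ge0),\qquad \sigma_k=e^{-r/\eta_k}. \tag{8}$$
Indeed, if $t\ge e^{-1/\eta_k}$ then $t^\eta\ge e^{-1}$, and otherwise $t^r\le\sigma_k$. The error $\sigma_k$ is summable as soon as $\eta_k\le C/k$. Since $R_k$ can be chosen after the amplitude, we can still make $R_k^{\varepsilon_k}\to\infty$, and this is all that the failure of (U) needs.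

**Construction for (I).** Let $\varepsilon'=\min\{\varepsilon,\frac1{2r_1},\frac1{2r_2}\}$. Choose $R_1<R_2<\cdots$ with
$$R_k\ge7,\qquad R_{k+1}\ge4R_k,\qquad \omega(R_k)\ge k,\qquad \log(e+5R_k)\ge k^2/\varepsilon',$$
which is possible as $\omega$ is unbounded and nondecreasing, and put
$$\varepsilon_k=\frac k{\log(e+5R_k)}\le\frac{\varepsilon'}k .$$
With $x_k,S_k,\phi$ as above define, on $S_k$,
$$\frac1{p_j(x)}=\frac1{r_j}-\varepsilon_k\phi\Big(\frac{x-x_k}{R_k}\Big),\qquad w_j(x)=R_k^{\,n\varepsilon_k\phi((x-x_k)/R_k)}, \tag{9}$$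
and $p_j=r_j$, $w_j=1$ off $\bigcup_kS_k$.

**Check of the exponent conditions.** As $\varepsilon_k\le\frac1{2r_j}$, we have $\frac1{2r_j}\le\frac1{p_j}\le\frac1{r_j}$, that is $r_j\le p_j\le2r_j$. Each term $\varepsilon_k\phi((\cdot-x_k)/R_k)$ is nonnegative with Lipschitz constant $2\varepsilon_k/R_k\le2\varepsilon'$, and their supports are disjoint up to boundaries where they vanish. If $x,y$ lie in different balls, the difference of the sum at $x$ and $y$ is at most the larger of the two values, and that value is the difference of a single term at $x$ and $y$. So $1/p_j$ is globally Lipschitz. On $S_k$ we have $R_k\le|x|\le5R_k$, so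
$$\Big|\frac1{p_j}-\frac1{r_j}\Big|\le\varepsilon_k\le\varepsilon,\qquad \varepsilon_k\le\frac{\omega(R_k)}{\log(e+5R_k)}\le\frac{\omega(|x|)}{\log(e+|x|)} .$$
Finally, $R_k\ge7$ gives $e+5R_k\le R_k^2$, so $\log(e+5R_k)\le2\log R_k$ and
$$R_k^{\varepsilon_k}=\exp\Big(\frac{k\log R_k}{\log(e+5R_k)}\Big)\ge e^{k/2}\to\infty .$$

The decay condition does fail here. As $p_j=r_j$ at arbitrarily distant points, only $p_{j,\infty}=r_j$ is possible, and $|\frac1{p_j(x_k)}-\frac1{r_j}|\log(e+|x_k|)=k\,\frac{\log(e+4R_k)}{\log(e+5R_k)}\to\infty$.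

## 7. Proof of part (I): testing on one cube, and rescaling to unit size

**Step 1: (U) fails.** The purpose is to contradict the necessary condition from part (0). With $w_j\equiv1$, (U) would give
$$\sup_Q|Q|^{-2}\|\chi_Q\|_p\|\chi_Q\|_{p_1'}\|\chi_Q\|_{p_2'}<\infty .$$
Let $Q$ be the cube centred at $x_k$ with side $4R_k$ and $\frac1{r_0}=\frac1{r_1}+\frac1{r_2}$. On $B(x_k,2R_k)\setminus S_k\subset Q$ we have $p=r_0$, so $\|\chi_Q\|_p\ge cR_k^{n/r_0}$. On $B(x_k,R_k/2)$ the exponent $p_j'$ is constant, with $\frac1{p_j'}=\frac1{r_j'}+\varepsilon_k$, so $\|\chi_Q\|_{p_j'}\ge cR_k^{n/r_j'+n\varepsilon_k}$. Since $\frac1{r_0}+\frac1{r_1'}+\frac1{r_2'}=2$, the quotient is at least $cR_k^{2n\varepsilon_k}\to\infty$.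

It remains to show that $M$ is bounded on $L^{p_j(\cdot)}(w_j)$; (S) then follows by Lemma 4(a). Fix $j$ and write $(q,w,r)=(p_j,w_j,r_j)$. By Lemma 2(c) we assume $\rho_q(fw)\le1$ and bound $\rho_q(Mf\,w)$.

**Step 2: rescaling.** The purpose is to express the modular on each $B(x_k,2R_k)$ at unit size. By (9), $w=R_k^{n(1/r-1/q)}$ on $B(x_k,2R_k)$. As $(1-t)^{-1}\le1+2t$ for $0\le t\le\frac12$ and $r\varepsilon_k\le\frac12$,
$$r\le q\le r+\eta_k\quad\text{on }S_k,\qquad \eta_k=2r^2\varepsilon_k .$$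
The $\sigma_k$ of (8) is then $\sigma_k=e^{-1/(2r\varepsilon_k)}\le e^{-k/(2r\varepsilon')}$, so $\sum_k\sigma_k<\infty$. Define
$$\frac1{\tilde q_k(y)}=\frac1r-\varepsilon_k\phi(y)\ \ (y\in\mathbb R^n),\qquad F_k(y)=R_k^{n/r}f(x_k+R_ky)\,\chi_{B(0,2)}(y).$$
For $x=x_k+R_ky$ with $|y|<2$ we have $q(x)=\tilde q_k(y)$ and $f(x)w(x)=R_k^{-n/\tilde q_k(y)}F_k(y)$. Therefore $(fw)^{q(x)}dx=F_k(y)^{\tilde q_k(y)}dy$ and
$$\rho_k:=\int F_k^{\tilde q_k}\,dy=\int_{B(x_k,2R_k)}(fw)^q\,dx,\qquad \sum_k\rho_k\le1. \tag{10}$$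

**Step 3: $\|Mf\|_r\le C$.** The purpose is to control long-range interactions by the constant-exponent theorem. Off $\bigcup S_k$, $f^r=(fw)^q$. On $S_k$, by scaling and (8) with $\eta=\tilde q_k(y)-r$,
$$\int_{S_k}f^r=\int_{B(0,1)}F_k^r\le e\rho_k+C\sigma_k .$$
Summing, $\int f^r\le C$, and $M$ is bounded on $L^r$. In particular
$$\int_{(\bigcup S_k)^c}(Mf\,w)^q=\int_{(\bigcup S_k)^c}(Mf)^r\le C .$$

**Step 4: reduction on $S_k$ to a local problem.** The purpose is to show that
$$R_k^{n/r}Mf(x_k+R_ky)\le MF_k(y)+Cb_k\quad(|y|<1),\qquad b_k^r:=\int_{S_k}(Mf)^r,\quad \sum_kb_k^r\le C. \tag{11}$$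
Let $x=x_k+R_ky\in S_k$ and $Q\ni x$.

Suppose $Q\not\subset B(x_k,2R_k)$. Then $\operatorname{diam}Q\ge R_k$, so $\ell(Q)\ge R_k/\sqrt n$. For $z\in S_k$ the $\ell^\infty$-distance from $z$ to the centre of $Q$ is at most $\frac12\ell(Q)+2R_k\le(\frac12+2\sqrt n)\ell(Q)$. So the concentric cube $Q^*$ of side $(1+4\sqrt n)\ell(Q)$ contains $S_k$, and
$$\frac1{|Q|}\int_Qf\le\frac C{|Q^*|}\int_{Q^*}f\le C\inf_{S_k}Mf\le C\Big(\frac1{|S_k|}\int_{S_k}(Mf)^r\Big)^{1/r}\le CR_k^{-n/r}b_k .$$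

Suppose $Q\subset B(x_k,2R_k)$. Then the cube $Q'=(Q-x_k)/R_k\subset B(0,2)$ contains $y$, and $\frac1{|Q|}\int_Qf=R_k^{-n/r}\frac1{|Q'|}\int_{Q'}F_k\le R_k^{-n/r}MF_k(y)$. Together the two cases give (11); the sum is finite by Step 3.

As $b_k\le C$ and $r\le\tilde q_k\le2r$, $b_k^{\tilde q_k}\le Cb_k^r$. The scaling computation of Step 2, applied to $Mf$ in place of $f$, now gives
$$\int_{S_k}(Mf\,w)^q\,dx=\int_{B(0,1)}\big(R_k^{n/r}Mf(x_k+R_ky)\big)^{\tilde q_k(y)}dy\le C\int_{B(0,1)}(MF_k)^{\tilde q_k}dy+Cb_k^r .$$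

**Step 5: the unit-size estimate $\int_{B(0,1)}(MF_k)^{\tilde q_k}\le C(\rho_k+\sigma_k)$.** The bound must be small with $k$, not just finite, so that it can be summed. Write $F_k=G_1+G_2$ with $G_2=F_k\chi_{\{F_k>1\}}$.

*The part $G_1\le1$.* Here $MG_1\le1$ and $\tilde q_k\ge r$, so by (8)
$$\int_{B(0,1)}(MG_1)^{\tilde q_k}\le\int(MG_1)^r\le C\int_{B(0,2)}F_k^r\le C(\rho_k+\sigma_k).$$

*The part $G_2$, cubes with $d=\operatorname{diam}Q\le\frac12$.* If $x,y\in Q$, then, since $\tilde q_k\le2r$, $\phi$ has Lipschitz constant $2$ and $\varepsilon_k\le\frac1{2r}$,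
$$|\tilde q_k(x)-\tilde q_k(y)|=\tilde q_k(x)\tilde q_k(y)\Big|\frac1{\tilde q_k(x)}-\frac1{\tilde q_k(y)}\Big|\le4r^2\cdot2\varepsilon_k|x-y|\le4rd\le\frac{4r}{\log(1/d)} .$$
As $\int G_2^{\tilde q_k}\le\rho_k\le1$, Lemma 7 applies with $q=\tilde q_k$, $E=\mathbb R^n$, $s=r$, $g=G_2$. It bounds the $\tilde q_k(x)$-th power of the supremum of these averages by $C(M(G_2^{\tilde q_k/r})(x))^r$, and by (7) the integral of this is at most $C\rho_k$.

*The part $G_2$, cubes with diameter $>\frac12$.* Now $|Q|\ge c$, so the averages are at most $C\int G_2\le C\int G_2^{\tilde q_k}\le C\rho_k$. Since $\rho_k\le1\le\tilde q_k$, the integral over $B(0,1)$ of the $\tilde q_k$-th power is at most $C\rho_k$.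

**Step 6: summation.** By Steps 3, 4 and 5,
$$\rho_q(Mf\,w)\le C+C\sum_k(\rho_k+\sigma_k+b_k^r)\le C .$$
By Lemma 2(c), $M$ is bounded on $L^{q(\cdot)}(w)$. This proves (I). $\square$

## 8. Shrinking bumps, an iterated logarithm, and a weight that follows the exponent

For (II) we want the reverse: everything unweighted is fine, and each single cube is fine, yet (S) fails. A mechanism is visible in the first attempt of Section 6. Let $q=r$ on shells $A_k$ around points $x_k$ and $q=q_*<r$ on small balls inside them. A function $\sum_ka_k\chi_{A_k}$ has a modular controlled by $\sum a_k^r$, but its maximal function is at least $ca_k$ on the small balls, where it is raised to the smaller power $q_*$. Sequences in $\ell^r$ need not be in $\ell^{q_*}$. We put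
$$x_k=4^ke_1\ (k\ge1),\qquad A_k=B(x_k,1)\setminus B(x_k,\tfrac12),\qquad \frac1{p_j}=\frac1{r_j}+\psi,$$
with $0\le\psi\le\mu$, where $\psi$ is supported near the points $x_k$ and is radial about each of them, $\psi=0$ for $|x-x_k|\ge t_k$, and $\psi=\mu$ for $|x-x_k|<s_k$, where $s_k<t_k\le\frac14$. Note $|x_j-x_k|\ge12$ for $j\ne k$. Three choices have to be made: the sizes, the profile and the weight.

**Equal sizes destroy (U).** Suppose $s_k=s$ and $t_k=t$ for all $k$. Let $b_j=\frac1{r_j}+\frac\mu2$, $f_j=\sum_k(k+1)^{-b_j}\chi_{A_k}$ and $\frac1{p_*}=\frac1{r_1}+\frac1{r_2}+2\mu$. Then $\int f_j^{p_j}=c\sum(k+1)^{-b_jr_j}<\infty$. The cube centred at $x_k$ with side $2$ shows $\mathcal M(f_1,f_2)\ge c(k+1)^{-b_1-b_2}$ on $B(x_k,s)$, where $p=p_*$. As $b_1+b_2<\frac1{p_*}$, the modular of $\mathcal M(f_1,f_2)/\lambda$ is at least $c\lambda^{-p_*}\sum(k+1)^{-p_*(b_1+b_2)}=\infty$. So the balls must shrink. If $|\bigcup_kB(x_k,t_k)|<\infty$, then a bounded function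 costs only a bounded amount on these balls, and this objection disappears.

**Shrinking by dilation also destroys (U).** Suppose $\psi=\mu\phi((x-x_k)/t_k)$ near $x_k$, with $\phi$ from Section 6 and $t_k\to0$. Let $Q$ be the cube centred at $x_k$ with side $4t_k$. It contains $B(x_k,2t_k)\setminus B(x_k,t_k)$, where $p=r_0$, and $B(x_k,t_k/2)$, where $\frac1{p_j'}=\frac1{r_j'}-\mu$. So
$$|Q|^{-2}\|\chi_Q\|_p\|\chi_Q\|_{p_1'}\|\chi_Q\|_{p_2'}\ge ct_k^{-2n}\,t_k^{n/r_0+n/r_1'+n/r_2'-2n\mu}=ct_k^{-2n\mu}\to\infty,$$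
and (U) fails by part (0). At radius $t$ the exponent $1/p_j$ may change by no more than about $1/\log\frac1t$ from one dyadic annulus to the next. A function with this property that still climbs by a fixed amount is $\log\log\frac1{|x-x_k|}$: it grows by exactly $1$ between the radii $t$ and $t^e$. So $s_k=t_k^e$ is a *power* of $t_k$, which keeps all quantities polynomial in $k$.

**A fixed power weight does not see the series.** Without a weight, the small ball has measure $cs_k^n$ and suppresses the divergence. So we need a weight that is large on $B(x_k,s_k)$ and still in $A_{q(\cdot)}$, where $q$ stands for $p_j$, $r$ for $r_j$, and $\frac1{q_*}=\frac1r+\mu$. Try $v=|x-x_k|^{-n\theta}$ on $B(x_k,1)$, $v=1$ elsewhere, with $\theta\ge0$ and $t_k\to0$. On the cube $Q_k$ centred at $x_k$ with side $2$, $\|v^{-1}\chi_{Q_k}\|_{q'}\ge c$, because of the shell $A_k$. If $\theta r\ge1$, then $\|v\chi_{Q_k}\|_q^r\ge\int_{t_k<|x-x_k|<1}|x-x_k|^{-n\theta r}dx\ge c\log\frac1{t_k}\to\infty$,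 so $v\notin A_{q(\cdot)}$. Hence $\theta<\frac1r$. But then, for $(a_k)\in\ell^r$ and $\sum s_k^n<\infty$, Hölder's inequality with the exponents $\frac r{q_*}$ and $\frac1{\mu q_*}$ gives
$$\sum_ka_k^{q_*}\int_{B(x_k,s_k)}v^{q_*}=c\sum_ka_k^{q_*}s_k^{n(1-\theta q_*)}\le c\Big(\sum_ka_k^r\Big)^{q_*/r}\Big(\sum_ks_k^{n(1/q_*-\theta)/\mu}\Big)^{\mu q_*}<\infty,$$
because $\frac1{q_*}-\theta>\frac1{q_*}-\frac1r=\mu$. The power has to stay below the critical value $\frac1r$ of the shell, but in the small ball the critical value is the larger number $\frac1{q_*}$. So we let the power follow the exponent: $v=|x-x_k|^{n(\delta-1/q(x))}$ with small $\delta$. This is Example 2 of Section 2 with a variable $r$, and $\int_{B(x_k,s_k)}v^{q_*}=cs_k^{n\delta q_*}$ decays as slowly as we like in $k$.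

The condition (A) will not notice this, because it tests one cube at a time, and a cube that meets $N\ge2$ of the balls $B(x_k,1)$ has side at least of order $4^N$.

**Construction for (II).** Fix
$$0<\mu\le\min\Big\{\varepsilon,\frac1{4r_1'},\frac1{4r_2'}\Big\},\qquad 0<\delta<\min\Big\{\frac1{r_1},\frac1{r_2}\Big\},\quad \delta\le\frac\mu{4en}.$$
Let $x_k=4^ke_1$, $t_k=(k+1)^{-2}\le\frac14$ and $L_k=\log\frac1{t_k}=2\log(k+1)>1$. On $B(x_k,1)$ put
$$L(x)=\log\frac1{|x-x_k|},\qquad \Lambda(x)=\max\{L(x),L_k\}\ge1,\qquad \psi(x)=\mu\min\{1,\log(\Lambda(x)/L_k)\},$$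
with $\psi(x_k)=\mu$, and $\psi=0$ off $\bigcup_kB(x_k,1)$. Define
$$\frac1{p_j}=\frac1{r_j}+\psi,\qquad w_j(x)=|x-x_k|^{n(\delta-1/p_j(x))}\ \text{on }B(x_k,1),\qquad w_j=1\ \text{off }\bigcup_kB(x_k,1). \tag{12}$$

**First properties.** $\psi$ vanishes off $G:=\bigcup_kB(x_k,t_k)$, and $|G|=c\sum(k+1)^{-2n}<\infty$. It equals $\mu$ on $B(x_k,s_k)$ with $s_k=t_k^e=(k+1)^{-2e}$. It is continuous, and radially nonincreasing about $x_k$ on $B(x_k,1)$. For $x,y\in B(x_k,1)\setminus\{x_k\}$ with $|y-x_k|\le|x-x_k|$,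
$$0\le\psi(y)-\psi(x)\le\mu\log\frac{\Lambda(y)}{\Lambda(x)}\le\mu\,\frac{\Lambda(y)-\Lambda(x)}{\Lambda(x)}\le\mu\,\frac{L(y)-L(x)}{\Lambda(x)} . \tag{13}$$
The second inequality holds since $a\mapsto\min\{1,a\}$ does not increase differences, the third is $\log a\le a-1$, and the last holds since $a\mapsto\max\{a,L_k\}$ does not increase differences.

From now on $(q,v,r)$ denotes $(p_j,w_j,r_j)$ and $\frac1{q_*}=\frac1r+\mu$. Since $\mu\le\frac1{4r'}$, we have $\frac1{q_*}<\frac1r+\frac1{r'}=1$. Thus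
$$1<q_*\le q\le r,\qquad q=r\ \text{off }G,\qquad 0\le\frac1q-\frac1r\le\mu\le\varepsilon .$$
These exponents are far from log-Hölder: for $|x-x_k|=t_k$ we have $\psi(x_k)-\psi(x)=\mu$, while $\mu\log\frac1{t_k}=\mu L_k\to\infty$.

## 9. $M$ is bounded on the unweighted spaces of part (II)

By Lemma 2(c), let $\rho_q(f)\le1$. Write $f=f_1+f_2$ with $f_2=f\chi_{\{f>1\}}$. We bound $\rho_q(Mf_1)$ and $\rho_q(Mf_2)$. For $Mf_2$ we treat separately the suprema over cubes with diameter $>\frac12$ and $\le\frac12$.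

**Step 1: the part $f_1\le1$.** Here the finite measure of $G$ is used. As $q\le r$, $f_1^r\le f_1^q$, so $\|Mf_1\|_r\le C$. Also $Mf_1\le1$. Hence $\rho_q(Mf_1)\le\int_{G^c}(Mf_1)^r+|G|\le C$.

**Step 2: $f_2$ and cubes with diameter $>\frac12$.** The averages are at most $C\int f_2\le C\int f_2^q\le C$, and also at most $Mf_2$. On $G^c$ we have $q=r\ge q_*$, so the $r$-th power of the supremum is at most $C(Mf_2)^{q_*}$, and $\int(Mf_2)^{q_*}\le C\int f_2^{q_*}\le C\int f_2^q\le C$. On $G$ the contribution is at most $C|G|$.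

**Step 3: $f_2$, cubes with diameter $\le\frac12$, $x\notin\bigcup B(x_k,1)$.** The purpose is to see that here only the constant exponent $r$ occurs. Such cubes miss $G$, as $t_k\le\frac14$. So the supremum is at most $M(f_2\chi_{G^c})(x)$, $q(x)=r$, and $\int(M(f_2\chi_{G^c}))^r\le C\int_{G^c}f_2^r=C\int_{G^c}f_2^q\le C$.

**Step 4: $f_2$, cubes with diameter $\le\frac12$, $x\in B(x_k,1)$: splitting.** Translate so that $x_k=0$, let $x\ne0$, $g=f_2$ and $E_x=\{|y|\ge|x|/2\}$. Cubes $Q\ni x$ with diameter $\le\frac12$ lie in $B(0,\frac32)$, and on this ball $q$ is radially nondecreasing, because $\psi$ is radially nonincreasing on $B(0,1)$ and vanishes for $1\le|y|<\frac32$. The exponent at $y$ can be much smaller than at $x$ only when $y$ is much closer to the centre than $x$. So in each average we split $g=g\chi_{E_x}+g\chi_{\{|y|<|x|/2\}}$. The first piece is treated by Lemma 7, the second by an estimate of Hardy type.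

**Step 5: the part $g\chi_{E_x}$.** The purpose is to verify the hypothesis of Lemma 7, namely
$$q(x)-q(y)\le\frac{4r^2\mu}{\log(1/d)}\qquad\text{for } y\in Q\cap E_x,\quad d=\operatorname{diam}Q\le\tfrac12. \tag{14}$$
If $|y|\ge|x|$, then $q(y)\ge q(x)$ and (14) is clear. Let $|x|/2\le|y|<|x|$. By (13) and $\log\frac{|x|}{|y|}\le\frac{|x|-|y|}{|y|}\le\frac{2|x-y|}{|x|}$,
$$q(x)-q(y)=q(x)q(y)\big(\psi(y)-\psi(x)\big)\le2r^2\mu\,\frac{|x-y|}{|x|\Lambda(x)} .$$
If $d\ge|x|$, then $|x-y|\le2|x|$ and $\Lambda(x)\ge\log\frac1{|x|}\ge\log\frac1d$, which gives (14). If $d<|x|$, then $|x-y|\le d$. The function $t\mapsto t\max\{1,\log\frac1t\}$ is nondecreasing on $(0,1]$: on $(0,\frac1e]$ it is $t\log\frac1t$, with derivative $\log\frac1t-1\ge0$, and on $[\frac1e,1]$ it is $t$. So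
$$d\log\tfrac1d\le|x|\max\{1,\log\tfrac1{|x|}\}\le|x|\Lambda(x),$$
using $\Lambda\ge1$, and again (14) follows.

Apply Lemma 7 with $s=q_*$ and $E=E_x$; its constant does not depend on $E$, so $E$ may vary with $x$. The $q(x)$-th power of the supremum of these averages is at most $C\big(M(g^{q/q_*})(x)\big)^{q_*}$. The same majorant, formed with $f_2$ on the whole of $\mathbb R^n$, serves for all $k$, and by (7) its integral over $\mathbb R^n$ is at most $C\int g^q\le C$.

**Step 6: the part $g\chi_{\{|y|<|x|/2\}}$.** The purpose is to bound the contribution from points much closer to the centre. A cube $Q\ni x$ that meets $\{|y|<|x|/2\}$ has diameter at least $|x|/2$, so the averages are at most $C\,Hg(x)$ with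
$$Hg(x)=|x|^{-n}\int_{|y|<|x|/2}g(y)\,dy .$$
For $i\ge1$ let $D_i=\{2^{-i-1}|x|\le|y|<2^{-i}|x|\}$ and $G_i=G_i(x)=\int_{D_i}g^q\le1$, and let $q_i=\inf_{D_i}q$, which is the value of $q$ at radius $2^{-i-1}|x|$. Then $q_i\le q(x)$, and $g^{q_i}\le g^q$ on $D_i$. By Hölder with the constant exponent $q_i$,
$$|x|^{-n}\int_{D_i}g\le C|x|^{-n}(2^{-i}|x|)^{n/q_i'}G_i^{1/q_i}=C2^{-in/q_i'}\,|x|^{-n/q(x)}\,|x|^{-n\Delta_i}\,G_i^{1/q_i},\qquad \Delta_i=\frac1{q_i}-\frac1{q(x)} .$$
By (13), $\Delta_i\le\mu(i+1)\log2/\Lambda(x)$. Since $0<L(x)\le\Lambda(x)$,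
$$|x|^{-n\Delta_i}=e^{nL(x)\Delta_i}\le2^{n\mu(i+1)} .$$
Here the profile of $\psi$ pays off: the loss is only $2^{n\mu}$ per dyadic annulus. Also $\frac1{q_i'}\ge\frac1{r'}-\mu$. With $\kappa=n(\frac1{r'}-2\mu)\ge\frac n{2r'}>0$,
$$Hg(x)\le C|x|^{-n/q(x)}\sum_{i\ge1}2^{-i\kappa}G_i^{1/q_i} .$$
Raise to the power $q(x)$. By Jensen's inequality for the summable weights $2^{-i\kappa}$, and because $G_i\le1$ and $q(x)\ge q_i$ give $G_i^{q(x)/q_i}\le G_i$,
$$(Hg(x))^{q(x)}\le C|x|^{-n}\sum_{i\ge1}2^{-i\kappa}G_i(x).$$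
Now $y\in D_i$ means $2^i|y|<|x|\le2^{i+1}|y|$. By Fubini,
$$\int_{|x|<1}|x|^{-n}G_i(x)\,dx\le\int_{|y|<1}g(y)^{q(y)}\int_{2^i|y|<|x|\le2^{i+1}|y|}|x|^{-n}dx\,dy\le C\int_{|y|<1}g^q ,$$
since the inner integral is $c\log2$. Hence, with $Hg$ centred at $x_k$, $\int_{B(x_k,1)}(Hg)^q\le C\int_{B(x_k,1)}g^q$ with $C$ independent of $k$. The balls are disjoint, so the sum over $k$ is at most $C\int g^q\le C$.

**Step 7: conclusion.** Steps 1–6 give $\rho_q(Mf)\le C$. So $M$ is bounded on $L^{q(\cdot)}$, that is, on each $L^{p_j(\cdot)}$, and (U) holds by Lemma 4(a) with weights $1$. By Lemma 6 with $v\equiv1$,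
$$\|\chi_Q\|_q\|\chi_Q\|_{q'}\le C|Q|\qquad\text{for all cubes }Q. \tag{15}$$

## 10. The weights of part (II) lie in $A_{p_j(\cdot)}$

We show $\|v\chi_Q\|_q\|v^{-1}\chi_Q\|_{q'}\le C|Q|$ for every cube. On $B(x_k,1)$, using $\frac{q'}q=q'-1$,
$$v^q=|x-x_k|^{n\delta q-n},\qquad v^{-q'}=|x-x_k|^{n(1-\delta)q'-n}. \tag{16}$$
Also $v\ge1$ everywhere, because $\delta<\frac1r\le\frac1q$; and $q'\ge r'$.

**Step 1: cubes with $\operatorname{diam}Q\ge\frac18$.** The point is that a large cube sees few singularities. Let $N$ be the number of $k$ with $B(x_k,1)\cap Q\ne\emptyset$. Projecting to the first axis, the corresponding numbers $4^k$ lie in an interval of length $\ell(Q)+2$. If $N\ge2$, their spread is at least $4^N-4\ge3\cdot4^{N-1}$, so $3\cdot4^{N-1}\le\ell(Q)+2$. Since $|Q|\ge c$, it follows that $N\le C_\gamma|Q|^\gamma$ for every $\gamma>0$.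

*The norm of $v$.* Let $\lambda=|Q|^{1/r}$. Off $G$ we have $q=r$, and $v=1$ or $v^r=|x-x_k|^{n\delta r-n}$, so
$$\int_{Q\setminus G}(v/\lambda)^q\le|Q|^{-1}(|Q|+CN)\le C .$$
On $G$, $\lambda^{-q}=|Q|^{-q/r}\le C|Q|^{-q_*/r}$, as $|Q|\ge c$ and $q\ge q_*$. By (16), $\int_{B(x_k,t_k)}v^q\le\int_{B(0,1)}|x|^{n\delta q_*-n}dx\le C$. So $G$ contributes at most $CN|Q|^{-q_*/r}\le C$, by the bound on $N$ with $\gamma=q_*/r$. By Lemma 2(b), $\|v\chi_Q\|_q\le C|Q|^{1/r}$.

*The norm of $v^{-1}$.* Let $\lambda'=|Q|^{1/r'}$. As $q'\ge r'$ and $|Q|\ge c$, $(\lambda')^{-q'}\le C|Q|^{-1}$. With $v^{-1}\le1$ this gives $\int_Q(v^{-1}/\lambda')^{q'}\le C$ and $\|v^{-1}\chi_Q\|_{q'}\le C|Q|^{1/r'}$. The product of the two norms is at most $C|Q|$.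

**Step 2: $\operatorname{diam}Q<\frac18$ and $Q$ meets no $B(x_k,\frac12)$.** Nothing is singular here: $q=r$ and $1\le v\le2^n$ on $Q$, so the product is at most $C|Q|^{1/r+1/r'}=C|Q|$.

**Step 3: $\operatorname{diam}Q<\frac18$, $Q$ meets $B(x_k,\frac12)$, and $Q$ is close to $x_k$.** Translate so that $x_k=0$; then $Q\subset B(0,\frac58)$. Suppose $\operatorname{diam}Q\ge\operatorname{dist}(0,Q)$. We repeat Example 2 of Section 2. We have $Q\subset\overline{B(0,\rho)}$ with $\rho=2\operatorname{diam}Q<\frac14$. By (16), $q\ge q_*$ and $q'\ge r'$,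
$$\int_{B(0,\rho)}\Big(\frac v{\rho^{n\delta}}\Big)^q=\int_{B(0,\rho)}\Big(\frac{|x|}\rho\Big)^{n\delta q(x)}\frac{dx}{|x|^n}\le\int_{B(0,\rho)}\Big(\frac{|x|}\rho\Big)^{n\delta q_*}\frac{dx}{|x|^n}\le C,$$
$$\int_{B(0,\rho)}\Big(\frac{v^{-1}}{\rho^{n(1-\delta)}}\Big)^{q'}=\int_{B(0,\rho)}\Big(\frac{|x|}\rho\Big)^{n(1-\delta)q'(x)}\frac{dx}{|x|^n}\le\int_{B(0,\rho)}\Big(\frac{|x|}\rho\Big)^{n(1-\delta)r'}\frac{dx}{|x|^n}\le C .$$
So the product of the norms is at most $C\rho^{n\delta+n(1-\delta)}=C\rho^n\le C|Q|$.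

**Step 4: $\operatorname{diam}Q<\frac18$, $Q$ meets $B(x_k,\frac12)$, and $Q$ is away from $x_k$.** With the same translation suppose $\operatorname{diam}Q<h:=\operatorname{dist}(0,Q)$. We show that $v$ is comparable to a constant on $Q$. We have $h\le|x|\le2h$ on $Q$, so for $x,y\in Q$ with $|y|\le|x|$, $0\le L(y)-L(x)\le\log2$. Since $\log v=n(\frac1q-\delta)L$ and $0\le\frac1q-\delta\le1$, (13) and $0<L\le\Lambda$ give
$$|\log v(x)-\log v(y)|\le n|\psi(x)-\psi(y)|L(x)+n|L(x)-L(y)|\le n\mu\log2+n\log2 .$$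
The exponent is still variable on $Q$, but this is covered by (15), which shows that the product is at most $C\|\chi_Q\|_q\|\chi_Q\|_{q'}\le C|Q|$.

The four steps cover all cubes. Hence $w_j\in A_{p_j(\cdot)}$ for $j=1,2$, and (A) holds by Lemma 4(b).

## 11. A divergent series: (S) fails in part (II)

We return to the test functions of Section 8. Let $b_j=\frac1{r_j}+\frac\mu2$ and
$$f_j=\sum_k(k+1)^{-b_j}\chi_{A_k},\qquad A_k=B(x_k,1)\setminus B(x_k,\tfrac12).$$

**Step 1: $f_j\in L^{p_j(\cdot)}(w_j)$.** On $A_k$ we have $p_j=r_j$ and $w_j\le2^n$. So $\int(f_jw_j)^{p_j}\le C\sum_k(k+1)^{-b_jr_j}<\infty$, because $b_jr_j=1+\frac{\mu r_j}2>1$.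

**Step 2: a lower bound for $\mathcal M(f_1,f_2)$.** The cube centred at $x_k$ with side $2$ contains $B(x_k,1)$, so $\mathcal M(f_1,f_2)\ge c(k+1)^{-b_1-b_2}$ on $B(x_k,\frac12)$, in particular on $B(x_k,s_k)$.

**Step 3: the modular is infinite for every $\lambda$.** On $B(x_k,s_k)$ we have $\psi=\mu$, so
$$\frac1p=\frac1{p_*}:=\frac1{r_1}+\frac1{r_2}+2\mu,\qquad w=w_1w_2=|x-x_k|^{n(2\delta-1/p_*)} .$$
For every $\lambda>0$,
$$\int\Big(\frac{\mathcal M(f_1,f_2)w}\lambda\Big)^p\ge c\lambda^{-p_*}\sum_k(k+1)^{-(b_1+b_2)p_*}\int_{|x|<s_k}|x|^{2n\delta p_*-n}dx .$$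
The inner integral is a constant times $s_k^{2n\delta p_*}=(k+1)^{-4en\delta p_*}$. So the right side is
$$c'\lambda^{-p_*}\sum_k(k+1)^{-p_*(b_1+b_2+4en\delta)}$$
with $c'>0$ independent of $\lambda$. Since $4en\delta\le\mu$,
$$b_1+b_2+4en\delta\le\frac1{r_1}+\frac1{r_2}+\mu+\mu=\frac1{p_*},$$
and the series diverges. Hence no $\lambda$ is admissible in the definition of the norm, $\|\mathcal M(f_1,f_2)w\|_{p(\cdot)}=\infty$, and (S) fails. This proves (II), and with it Theorem 1. $\square$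

The constant $\mu$ is spent twice: one half of the gap $\frac1{p_*}-\frac1{r_1}-\frac1{r_2}=2\mu$ makes the $f_j$ integrable with room to spare, and the other half pays for the small balls through $4en\delta\le\mu$.

## 12. Equal exponents: the linear equivalence

Take $r_1=r_2$. In both constructions the data for $j=1$ and $j=2$ then coincide, so $p_1=p_2=:q$ and $w_1=w_2=:v$.

In (I), $M$ is bounded on $L^{q(\cdot)}(v)$. It is not bounded on $L^{q(\cdot)}$, since otherwise Lemma 4(a) with weights $1$ would give (U). In (II), $M$ is bounded on $L^{q(\cdot)}$ and $v\in A_{q(\cdot)}$. But $M$ is not bounded on $L^{q(\cdot)}(v)$, since otherwise Lemma 4(a) would give (S). So the linear statement "$M$ is bounded on $L^{q(\cdot)}(v)$ if and only if $M$ is bounded on $L^{q(\cdot)}$ and $v\in A_{q(\cdot)}$" also fails in both directions, while $M$ bounded on $L^{q(\cdot)}(v)$ still implies $v\in A_{q(\cdot)}$ by Lemma 6.
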